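# Ideals of quadrics with projective dimension greater than $h(n-h+1)$

## Height one, where $\mathrm{pd}(R/I)\le n$

Throughout, $K$ is a field and $R$ is a polynomial ring over $K$ in finitely many variables, with the standard grading. A *quadric* is a homogeneous polynomial of degree $2$. For a finitely generated graded module $M$, $\mathrm{pd}(M)$ is its projective dimension, that is, the length of its minimal graded free resolution. We write $\mathrm{ht}\,I$ for the height of an ideal $I$.

Take a nonzero ideal $I$ generated by $n$ quadrics. We want to bound $\mathrm{pd}(R/I)$ by a number that does not involve the number of variables. Height one is the easy case.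

**Proposition 1.** If $I\ne 0$ is generated by $n$ quadrics and $\mathrm{ht}\,I=1$, then $\mathrm{pd}(R/I)\le n$. Equality can occur for every $n\geq 1$.

**Proof.** Let $\mathfrak p\supseteq I$ be a prime of height one. Since $R$ is a unique factorization domain, $\mathfrak p=(g)$ with $g$ irreducible. The polynomial $g$ divides every generator of $I$, in particular a nonzero quadric, and a factor of a nonzero homogeneous polynomial is homogeneous. So $g$ is homogeneous of degree $1$ or $2$.

If $\deg g=2$, every generator is a scalar multiple of $g$, so $I=(g)$ and $\mathrm{pd}(R/I)=1\le n$.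

If $\deg g=1$, the generators are $g\lambda_1,\dots,g\lambda_n$ with each $\lambda_i$ a linear form or $0$. Put $J=(\lambda_1,\dots,\lambda_n)\neq 0$. Multiplication by $g$ is an isomorphism $J\cong I$ of modules (up to a shift of degrees). Neither $R/I$ nor $R/J$ is free, so $\mathrm{pd}(R/I)=\mathrm{pd}(I)+1=\mathrm{pd}(J)+1=\mathrm{pd}(R/J)$. After a linear change of variables $J$ is generated by $t\le n$ variables, and the Koszul complex gives $\mathrm{pd}(R/J)=t\le n$. For $I=(u^2,uv_1,\dots,uv_{n-1})$ we have $t=n$. $\blacksquare$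

There is an equally easy case at the other end. If $n=h=\mathrm{ht}\,I$, the generators form a regular sequence because $R$ is Cohen–Macaulay, and the Koszul complex gives $\mathrm{pd}(R/I)=h$.

The expression $h(n-h+1)$ equals $n$ when $h=1$ and equals $h$ when $n=h$, so it is the exact maximum at both ends. The following question comes from Craig Huneke, Paolo Mantero, Jason McCullough and Alexandra Seceleanu, "The projective dimension of codimension two algebra presented by quadrics", arXiv:1304.0745 (2013).

> Let $I\neq 0$ be generated by $n$ quadrics with $\mathrm{ht}\,I=h$. Is $\mathrm{pd}(R/I)\le h(n-h+1)$?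

The answer is known to be yes when $h\le 2$ or $n\le 3$, and there are ideals of quadrics for which equality holds. What changes in general? We shall see that the answer is **no**, over every field. The first failure that we construct has $n=10$, $h=9$ and $\mathrm{pd}(R/I)=19>18$.

We call $n-h$ the *excess*. The proposed bound is $h$ times (excess plus one).

## Making the projective dimension equal to the number of variables

We use these textbook facts.

* **Auslander–Buchsbaum (graded form).** If $R$ has $p$ variables and $M\ne 0$ is a finitely generated graded module, then $\mathrm{pd}(M)+\operatorname{depth}M=p$. Here $\operatorname{depth} M$ is the length of a longest $M$-regular sequence of homogeneous elements of positive degree.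
* **Heights.** For a proper ideal $I$ of $R$, $\mathrm{ht}\,I=\mathrm{ht}\sqrt I$ and $\mathrm{ht}\,I+\dim R/I=\dim R$.
* **Krull.** An ideal generated by $r$ elements, if proper, has height at most $r$. Dividing a finitely generated graded $K$-algebra (with degree-zero part $K$) by one homogeneous element of positive degree lowers the dimension by at most one.

All lower bounds below come from the following criterion.

**Tool (S).** Let $I\subset R=K[z_1,\dots,z_p]$ be a homogeneous ideal and let $e\in R\setminus I$ satisfy $z_ie\in I$ for all $i$. Then $\mathrm{pd}(R/I)=p$.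

**Proof.** Every homogeneous element of positive degree lies in $(z_1,\dots,z_p)$, so it kills the nonzero class of $e$ in $R/I$ and is a zero divisor on $R/I$. Hence $\operatorname{depth}R/I=0$, and Auslander–Buchsbaum gives $\mathrm{pd}(R/I)=p$. $\blacksquare$

An element whose class in $R/I$ is killed by all variables is called a *socle element* of $R/I$. For example, $u$ is a nonzero socle element of $K[u,v]/(u^2,uv)$, so the projective dimension is $2$.

So we want few quadrics in many variables, together with a nonzero element of the quotient that every variable kills.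

**A family with equality.** Let $r\ge 0$, let the variables be $x_1,\dots,x_h$ and $y_{sj}$ ($s\le r$, $j\le h$), and put
$$I=\Bigl(x_1^2,\dots,x_h^2,\ \sum_{j}x_jy_{1j},\ \dots,\ \sum_j x_jy_{rj}\Bigr).$$
Then $\sqrt I=(x_1,\dots,x_h)$, so the height is $h$, the number of generators is $n=h+r$, and the excess is $r$. Let $e=x_1\cdots x_h$. Clearly $x_je\in I$. Next, multiply $\sum_l x_ly_{sl}$ by $e/x_j$. The term $l=j$ is $y_{sj}e$, and every other term is divisible by some $x_l^2$. Hence $y_{sj}e\in I$. Setting all $y_{sj}=0$ maps $I$ onto $(x_1^2,\dots,x_h^2)$, which does not contain the squarefree monomial $e$, so $e\notin I$. By (S), $\mathrm{pd}(R/I)=h+hr=h(n-h+1)$.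

In this family each unit of excess pays for $h$ new variables $y$, and these are killed because $e$ has the $h$ factors $x_1,\dots,x_h$. To beat the bound, one unit of excess must pay for more.

## Quadrics that add variables and height at the same time

The natural thought is to change $\sum_j x_jy_{ij}$ so that it also raises the height, and then it costs no excess. Add a new variable $b_i$ and use
$$\ell_i=b_i^2+\sum_{j=1}^c x_jy_{ij}\qquad(1\le i\le k).$$
With the $x_j^2$ in the ideal, $\ell_i$ forces $b_i$ into the radical. Each $\ell_i$ adds one generator and one unit of height, and it brings $c+1$ new variables.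

**First attempt: no excess.** Take $I=(x_j^2,\ \ell_i)$ and $e=x_1\cdots x_c$. Multiplying $\ell_i$ by $e/x_j$ gives, modulo $I$,
$$y_{ij}\,e\equiv-(e/x_j)\,b_i^2 .$$
This is the point where the argument stops: nothing makes $(e/x_j)b_i^2$ vanish, and nothing makes $b_ie$ vanish. A different socle element will not help. Here $n=h=c+k$, so $\mathrm{pd}(R/I)=h$, which is smaller than the number $c+k+ck$ of variables, and the depth is positive. Some excess is needed.

**Second attempt: one extra quadric for each $b_i$.** To kill $b_i$, add a variable $a_i$ with $a_i^2=0$ and $a_ib_i=0$, and put the $a_i$ into $e$. Take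
$$I'=(x_j^2,\ a_i^2,\ a_ib_i,\ \ell_i),\qquad e=x_1\cdots x_c\,a_1\cdots a_k .$$
Now $b_ie\in I'$ and $(e/x_j)b_i^2\in I'$, so $y_{ij}e\in I'$. Also $e\notin I'$: set $y=b=0$. So $\mathrm{pd}(R/I')=c+2k+ck$. But $n=c+3k$ and $h=c+2k$, so the excess is $k$ and
$$h(n-h+1)=(c+2k)(k+1)=ck+c+2k^2+2k .$$
The projective dimension is below the bound by $2k^2$. The many variables are there, but the products $a_1b_1,\dots,a_kb_k$ cost $k$ units of excess.

**One quadric in place of $k$.** Put $\alpha=a_1\cdots a_k$, and replace the $k$ products by their sum $f=a_1b_1+\dots+a_kb_k$. Multiply $f$ by $\alpha/a_i$. The $i$-th term becomes $\alpha b_i$. For $l\ne i$ the factor $a_l$ already divides $\alpha/a_i$, so the $l$-th term is divisible by $a_l^2$. Hence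
$$\alpha b_i\in(a_1^2,\dots,a_k^2,f)\qquad\text{for every }i.$$
One unit of excess kills all the $b_i$ at once.

**The smallest instance, by hand.** For $c=k=1$ take $I=(x^2,a^2,ab,\,b^2+xy)$ in $K[x,a,b,y]$ and $e=xa$. Then $xe$, $ae$, $be$ are in $I$, and $ye=a(b^2+xy)-b\cdot ab\in I$. Setting $b=y=0$ shows $e\notin I$. So $\mathrm{pd}=4$, with $n=4$, $h=3$ and bound $6$. This is no counterexample yet. The gain $ck$ is a product, while the bound with excess one is linear in the parameters, so large parameters will win.

## Failure of the inequality over every field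

**Theorem 1 (any field $K$).** Let $c,m\ge 1$, $1\le k\le m$, $r\ge 0$. There is an ideal $I$ generated by quadrics with
$$n=c+m+k+1+r,\qquad h=c+m+k,\qquad \mathrm{pd}(R/I)=c+2m+ck+r(c+m),$$
so that
$$\mathrm{pd}(R/I)-h(n-h+1)=(c-r-2)(k-1)-(r+2).\tag{1}$$

**The ideal.** The variables are $x_j$ ($j\le c$); $a_i,b_i$ ($i\le m$); $y_{ij}$ ($i\le k$, $j\le c$); and $y'_{sj},y''_{si}$ ($s\le r$, $j\le c$, $i\le m$). Their number is $c+2m+ck+r(c+m)$. Let $I$ be generated by
$$x_j^2,\qquad a_i^2,\qquad f=\sum_{i=1}^m a_ib_i,\qquad \ell_i=b_i^2+\sum_{j}x_jy_{ij}\ (i\le k),\qquad \ell'_s=\sum_jx_jy'_{sj}+\sum_ia_iy''_{si}\ (s\le r).$$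
These are $c+m+1+k+r=n$ quadrics. They are linearly independent, because each contains a monomial that occurs in no other: $x_j^2$, $a_i^2$, $a_1b_1$, $b_i^2$, $x_1y'_{s1}$ respectively. The quadrics $\ell'_s$ are extra excess generators of the kind used in the equality family, and they let us reach larger values of $n-h$.

**Step 1: the height.** The purpose is to find $\sqrt I$. Let $P=(x_1,\dots,x_c,a_1,\dots,a_m,b_1,\dots,b_k)$, a prime of height $c+m+k$. Every generator lies in $P$. Conversely $x_j,a_i\in\sqrt I$, hence $b_i^2=\ell_i-\sum_jx_jy_{ij}\in\sqrt I$ for $i\le k$, so $b_i\in\sqrt I$. Thus $\sqrt I=P$ and $h=c+m+k$.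

**Step 2: every variable kills $e$.** Let $\alpha=a_1\cdots a_m$ and $e=x_1\cdots x_c\,\alpha$. We check each type of variable modulo $I$.

* $x_je\equiv0$ and $a_ie\equiv 0$, because a square appears.
* $b_i\alpha\equiv 0$ for all $i\le m$: in $(\alpha/a_i)f=\alpha b_i+\sum_{l\ne i}(\alpha/a_i)a_lb_l$ each term with $l\neq i$ is divisible by $a_l^2$. Hence $b_ie\equiv 0$.
* For $i\le k$, $j\le c$,
$$y_{ij}e=(e/x_j)\ell_i-(e/x_j)b_i^2-\sum_{l\ne j}(e/x_j)x_ly_{il}.$$
The first term is in $I$. The second is a multiple of $\alpha b_i\in I$, since $\alpha$ divides $e/x_j$. Each term of the last sum is divisible by $x_l^2$. So $y_{ij}e\equiv 0$.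
* In $(e/x_j)\ell'_s$ the term with $y'_{sj}$ is $y'_{sj}e$, and every other term is divisible by some $x_l^2$ ($l\ne j$) or some $a_i^2$. So $y'_{sj}e\equiv0$. In the same way $(e/a_i)\ell'_s\equiv y''_{si}e$, so $y''_{si}e\equiv 0$.

**Step 3: $e\notin I$.** The purpose is to find a quotient in which $e$ visibly survives. Map $R\to K[x,a]$ by sending all $b_i,y_{ij},y'_{sj},y''_{si}$ to $0$. Then $f,\ell_i,\ell'_s$ go to $0$, so the image of $I$ is the monomial ideal $(x_1^2,\dots,x_c^2,a_1^2,\dots,a_m^2)$. The element $e$ goes to the squarefree monomial $x_1\cdots x_c\,a_1\cdots a_m$, which is not in that ideal. Hence $e\notin I$.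

**Step 4: the count.** By (S), $\mathrm{pd}(R/I)$ is the number of variables, $c+2m+ck+r(c+m)$. Since $n-h+1=r+2$,
$$c+2m+ck+r(c+m)-(r+2)(c+m+k)=ck-c-(r+2)k=(c-r-2)(k-1)-(r+2).\qquad\blacksquare$$

**The counterexample.** With $c=5$, $m=k=2$, $r=0$, formula (1) gives $3\cdot1-2=1$. Explicitly, in the $19$ variables $x_1,\dots,x_5,a_1,a_2,b_1,b_2,y_{11},\dots,y_{25}$,
$$I=\Bigl(x_1^2,\dots,x_5^2,\ a_1^2,\ a_2^2,\ a_1b_1+a_2b_2,\ b_1^2+\sum_{j=1}^5x_jy_{1j},\ b_2^2+\sum_{j=1}^5x_jy_{2j}\Bigr)$$
has $n=10$, $h=9$ and $\mathrm{pd}(R/I)=19>18=h(n-h+1)$. The socle element is $x_1x_2x_3x_4x_5a_1a_2$. We do not claim that $(h,n)=(9,10)$ is the smallest failure.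

**Range of failure.** Let $n>h$, $d=n-h$, and take $m=k=2$, $c=h-4$, $r=d-1$. The height is then $h$, the number of generators is $h+d=n$, and (1) equals $(h-4-(d-1)-2)-(d+1)=h-2d-6$. Hence for every pair $(h,n)$ with $n>h$ and $h\ge 2(n-h)+7$ the inequality fails for some ideal.

**No constant factor helps.** Take $m=k=t$, $c=2t$, $r=0$. Then $h=4t$, $n=h+1$ and $\mathrm{pd}(R/I)=4t+2t^2$, while $h(n-h+1)=8t$. The quotient of the two is unbounded, so no bound $\mathrm{pd}(R/I)\le C\,h(n-h+1)$ with a constant $C$ can hold.

## Using the variables $y_{ij}$ as coefficients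

With excess one, the last family has projective dimension of order $h^2$. To go further, consider what an additional quadric can do. In Theorem 1 each $\ell'_s$ costs one unit of excess, because its coefficients $x_j,a_i$ already lie in $\sqrt I$, and it pays for only $c+m$ variables. The variables $y_{ij}$ do not lie in $\sqrt I$, and there are $ck$ of them. A quadric
$$\ell'=\sum_{i,j}y_{ij}Y_{ij}$$
in new variables $Y_{ij}$ would raise the height, hence cost no excess, and would bring $ck$ new variables. To kill every $Y_{ij}$ by multiples of $\ell'$, we need a socle element $s$ and elements $t_{ij}$ with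
$$y_{ij}t_{ij}=s,\qquad y_{i'j'}t_{ij}=0\ \text{ for }(i',j')\ne(i,j)\tag{2}$$
in the quotient. Then $t_{ij}\ell'=Y_{ij}s$, so $Y_{ij}s=0$. The old $e$ is not yet suitable: $s$ must now be a multiple of every $y_{ij}$ in the quotient, and at the same time be killed by every $y_{ij}$.

**Where the ring of Theorem 1 stops.** Keep $x_j^2=0$, and let $\xi_l=\prod_{j\ne l}x_j$. For $j\ne l$ multiply $\ell_i$ by $\alpha\prod_{q\neq j,l}x_q$. This gives
$$\alpha(y_{ij}\xi_l+y_{il}\xi_j)=0 ,$$
so exchanging the column index of $y$ with the index of $\xi$ changes the sign. That suggests using alternating products, in which a repeated column index gives $0$, so that multiplying a full product by one more $y$ kills it. But for this we need the diagonal relation $\alpha y_{ij}\xi_j=0$, and it fails. Take $c=2$, $m=k=1$, $r=0$, so $\xi_1=x_2$, $\xi_2=x_1$, and the natural candidate is $s=a\,y_1\xi_2=a\,y_1x_1$. Then $y_1^{p}s\notin I$ for all $p\ge 0$. To see this, set $b=0$: the image of $I$ is $(x_1^2,x_2^2,a^2,x_1y_1+x_2y_2)$. The part of this ideal of degree one in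 $x$ and degree one in $a$ consists of the elements $a\,(x_1y_1+x_2y_2)\,q$ with $q\in K[y_1,y_2]$, and $a\,x_1y_1^{p+1}$ is not of that form.

**The repair.** The diagonal relation would follow if there were a multiplier $\eta_{jj}$ with $x_j\eta_{jj}=\xi_j$ and $x_q\eta_{jj}=0$ for $q\ne j$, while still $x_j\xi_j\ne 0$. So we want $x_j^2\ne 0$ and $x_j^3=0$. A cubic generator is not allowed, but two quadrics in two variables do the job: with a companion variable $w_j$, impose
$$w_j^2=0,\qquad x_j^2=x_jw_j .$$
Then $x_j^3=x_j^2w_j=x_jw_j^2=0$. The algebra $K[x_j,w_j]/(w_j^2,\ x_j^2-x_jw_j)$ has basis $1,w_j,x_j,x_jw_j$, because $K[w_j]/(w_j^2)$ has basis $1,w_j$ and $x_j^2-x_jw_j$ is monic of degree $2$ in $x_j$. So $x_j^2=x_jw_j\ne0$. The repair adds as many quadrics as variables and no excess.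

**The case $c=2$, $k=1$, by hand.** Let
$$I=(w_1^2,\ w_2^2,\ x_1^2-x_1w_1,\ x_2^2-x_2w_2,\ a^2,\ ab,\ b^2+x_1y_1+x_2y_2)$$
in $8$ variables. Put $X=x_1^2x_2^2$, $\xi_1=x_1x_2^2$, $\xi_2=x_1^2x_2$. Multiplying the last generator by $a\,x_1x_2$, $a\,x_2^2$, $a\,x_1^2$ gives in $R/I$
$$a(y_1\xi_2+y_2\xi_1)=0,\qquad a\,y_1\xi_1=0,\qquad a\,y_2\xi_2=0 .$$
Let $s=a\,y_1\xi_2=-a\,y_2\xi_1$. Then $y_1s=-y_2\,(a\,y_1\xi_1)=0$ and $y_2s=y_1\,(a\,y_2\xi_2)=0$. Further $x_1s=0$ because $x_1^3=0$, and $x_2s=a\,y_1X=x_1\,(a\,y_1\xi_1)=0$. As $x_j$ divides $\xi_2$ and $w_jx_j=x_j^2$, we get $w_js=x_js=0$. Clearly $as=bs=0$. The elements $t_{11}=a\,\xi_2$ and $t_{12}=-a\,\xi_1$ satisfy (2). It remains to see $s\ne 0$, which is part of the general proof below.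

For larger $k$, we shall use one $y$ from each row $i=1,\dots,k$ and one $\xi_l$. This gives $k+1$ column indices. If $c=k+1$, they can be all of $1,\dots,c$, and any further $y$ forces a repetition. This is why we now fix $k=c-1$.

## Cubic growth with excess one

**Theorem 2 ($\operatorname{char}K\ne2$).** Let $c\ge2$ and $0\le r\le c(c-1)$. There is an ideal $I$ generated by quadrics with
$$n=4c-1+r,\qquad h=4c-2+r,\qquad\mathrm{pd}(R/I)=4c-2+c(c-1)(r+1).$$

**The ideal.** Let $k=c-1$. The variables are $x_j,w_j$ ($j\le c$); $a_i,b_i$ ($i\le k$); $y_{ij}$ ($i\le k$, $j\le c$); and $Y_{s,ij}$ ($s\le r$, $i\le k$, $j\le c$). Their number is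
$$2c+2k+ck+rck=4c-2+c(c-1)(r+1).$$
Let $I$ be generated by the $2c+k+1+k+r=4c-1+r$ quadrics
$$w_j^2,\quad x_j^2-x_jw_j,\quad a_i^2,\quad f=\sum_{i\le k}a_ib_i,\quad \ell_i=b_i^2+\sum_jx_jy_{ij}\ (i\le k),\quad \ell'_s=\sum_{i,j}y_{ij}Y_{s,ij}\ (s\le r).$$

**Step 1: the height.** We show that everything except $f$ raises the height. As computed above, $x_j^3\in I$, so $w_j,x_j,a_i\in\sqrt I$, and then $b_i\in\sqrt I$ because $b_i^2=\ell_i-\sum_jx_jy_{ij}$. All generators other than the $\ell'_s$ lie in $(x,w,a,b)$. So $\sqrt I=\sqrt{(x,w,a,b)+(\ell'_1,\dots,\ell'_r)}$, and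
$$h=2c+2k+\mathrm{ht}(\ell'_1,\dots,\ell'_r),$$
where the last height is taken in $K[y,Y]$. It is at most $r$ by Krull.

For the other inequality, choose distinct pairs $p_1,\dots,p_r$ among the $ck$ index pairs $(i,j)$, which is possible since $r\le c(c-1)=ck$. Divide $K[y,Y]/(\ell'_1,\dots,\ell'_r)$ by the $rck$ linear forms $Y_{s,p}-\delta_{p,p_s}\,y_{p_s}$. Each $\ell'_s$ becomes $y_{p_s}^2$, so the result is $K[y]/(y_{p_1}^2,\dots,y_{p_r}^2)$, of dimension $ck-r$. Dividing by $rck$ forms lowers the dimension by at most $rck$. Hence $\dim K[y,Y]/(\ell')\le ck-r+rck$, and the height of $(\ell')$ is at least $r$. Thus $h=2c+2k+r=4c-2+r$.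

**Step 2: relations in $R/I$.** The purpose is to obtain the exchange relation and the diagonal relation. Let
$$X=\prod_jx_j^2,\qquad \xi_l=X/x_l,\qquad \eta_{jl}=X/(x_jx_l)\ (j=l\text{ allowed}),\qquad \alpha=a_1\cdots a_k .$$
In $R/I$ we have $x_j^3=0$, $w_jx_j=x_j^2$, $\alpha a_i=0$, and $\alpha b_i=0$ (multiply $f$ by $\alpha/a_i$, as in Theorem 1). Since any $x_q^3$ vanishes,

* $x_q\xi_j=\delta_{qj}X$;
* for $j\ne l$: $x_j\eta_{jl}=\xi_l$, $x_l\eta_{jl}=\xi_j$, and $x_q\eta_{jl}=0$ for $q\ne j,l$;
* $x_j\eta_{jj}=\xi_j$, and $x_q\eta_{jj}=0$ for $q\ne j$.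

Multiply $\ell_i$ by $\alpha\eta_{jl}$ ($j\neq l$), by $\alpha\eta_{jj}$ and by $\alpha\xi_j$. The term $b_i^2$ disappears because $\alpha b_i=0$, and we get
$$\alpha(y_{ij}\xi_l+y_{il}\xi_j)=0\ (j\ne l),\qquad \alpha y_{ij}\xi_j=0,\qquad \alpha y_{ij}X=0.\tag{3}$$

**Step 3: words alternate in their column indices.** Here we turn (3) into a sign rule for longer products. Consider a *word*
$$W=\alpha\,y_{i_1j_1}\cdots y_{i_dj_d}\,\xi_l\in R/I,\qquad d\ge 0,$$
with *row list* $(i_1,\dots,i_d)$ and *column list* $(j_1,\dots,j_d,l)$. For instance, $s=\alpha y_1\xi_2$ in the case $c=2$ has column list $(1,2)$. By (3), exchanging the entries $j_t$ and $l$ of the column list changes the sign of $W$, and $W=0$ if $j_t=l$.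

**(4)** For a fixed row list, permuting the column list multiplies $W$ by the sign of the permutation. If two entries of the column list are equal, then $W=0$.

The transpositions of a position $t\le d$ with the last position generate the symmetric group on the $d+1$ positions, and each of them multiplies by $-1$ (if the two entries are equal, the word is $0$ and this is trivially true). This proves the first claim. For the second, the case $j_t=l$ is already done. If $j_t=j_u$ with $t\ne u$, exchange $j_u$ with $l$; up to sign, $W$ becomes a word in which $j_t$ equals the last entry, so $W=0$.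

**(5)** If two entries of the row list are equal, then $W=0$.

Let $i_t=i_u$ with $t\ne u$. Exchanging $j_t$ and $j_u$ leaves the commutative product $y_{i_tj_t}y_{i_uj_u}$ unchanged, so $W$ does not change. By (4), it changes sign. So $2W=0$, and $W=0$ because $\operatorname{char}K\ne 2$. This is the only place where the characteristic is used.

**Step 4: the dual elements $t_{ij}$.** We now build $s$ and elements satisfying (2). Put
$$s=\alpha\,y_{11}y_{22}\cdots y_{kk}\,\xi_c .$$
For $i\le k$, $j\le c$ let $\sigma$ be the permutation of $\{1,\dots,c\}$ that exchanges $i$ and $j$ (the identity if $i=j$), and put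
$$t_{ij}=\operatorname{sgn}(\sigma)\,\alpha\prod_{q\le k,\ q\ne i}y_{q,\sigma(q)}\ \xi_{\sigma(c)} .$$
Since $\sigma(i)=j$, the column indices in $t_{ij}$ are exactly the elements of $\{1,\dots,c\}\setminus\{j\}$, and the row indices are those of $\{1,\dots,k\}\setminus\{i\}$. We claim that in $R/I$
$$y_{i'j'}\,t_{ij}=\begin{cases}s,&(i',j')=(i,j),\\0,&\text{otherwise.}\end{cases}\tag{6}$$

* If $(i',j')=(i,j)$, then $y_{ij}t_{ij}=\operatorname{sgn}(\sigma)\,\alpha\prod_{q\le k}y_{q,\sigma(q)}\,\xi_{\sigma(c)}$. Its row list is $(1,\dots,k)$, and its column list is $(1,\dots,k,c)$ permuted by $\sigma$. By (4) it equals $\operatorname{sgn}(\sigma)^2s=s$.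
* If $i'=i$ and $j'\ne j$, the column $j'$ occurs twice, so the product is $0$ by (4).
* If $i'\ne i$, the row $i'$ occurs twice, so the product is $0$ by (5).

**Step 5: every variable kills $s$ in $R/I$.** We go through all the variables.

* $Y_{s',ij}\,s=t_{ij}\,\ell'_{s'}=0$ for all $s'\le r$: expand $\ell'_{s'}$ and use (6).
* $y_{ij}s=0$: its column list has $k+2=c+1$ entries from $\{1,\dots,c\}$, so one is repeated, and (4) applies.
* $a_is=0$ and $b_is=0$, because $\alpha a_i=\alpha b_i=0$.
* $x_js=0$ for $j\ne c$, because $x_j\xi_c=0$. Also $x_cs=\alpha Xy_{11}\cdots y_{kk}=0$ by the last relation of (3), as $k\ge1$.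
* $w_js=x_js=0$ for all $j$: the variable $x_j$ divides $\xi_c$ (also for $j=c$), and $w_jx_j=x_j^2$.

**Step 6: $s\notin I$.** We pass to a simpler quotient and there construct a linear functional that vanishes on the ideal but not on $s$.

*Reduction.* Set all $Y_{s,ij}$ and all $b_i$ to $0$. Then $f$ and the $\ell'_s$ vanish, and $R/I$ maps onto
$$K[a]/(a_i^2)\ \otimes_K\ A[y]/(\ell^0_1,\dots,\ell^0_k),\qquad A=K[x,w]/(w_j^2,\ x_j^2-x_jw_j),\qquad \ell^0_i=\sum_jx_jy_{ij}.$$
The image of $s$ is $\alpha\otimes s_0$ with $s_0=y_{11}\cdots y_{kk}\,\xi_c$. As $\alpha\ne0$ in $K[a]/(a_i^2)$ and we tensor over a field, it is enough to show $s_0\notin(\ell_1^0,\dots,\ell_k^0)A[y]$.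

*The functional.* $A$ is the tensor product over $j$ of the algebras $K[x_j,w_j]/(w_j^2,x_j^2-x_jw_j)$, each with basis $1,w_j,x_j,x_jw_j$. So $X=\prod_jx_j^2=\prod_jx_jw_j$ is a basis element of $A$, in particular nonzero. Choose a $K$-linear map $\Phi:A\to K$ with $\Phi(X)=1$. Grade $A[y]$ by $\mathbb Z^k$ with $\deg y_{ij}=\epsilon_i$ (the $i$-th standard basis vector) and $\deg A=0$. The component of degree $(1,\dots,1)$ is a free $A$-module on the monomials $y_{1j_1}\cdots y_{kj_k}$. So we may define a $K$-linear map $\lambda$ on it by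
$$\lambda\bigl(g\,y_{1j_1}\cdots y_{kj_k}\bigr)=\sum_{l=1}^c\operatorname{sgn}(j_1,\dots,j_k,l)\,\Phi(g\,x_l)\qquad(g\in A),$$
where $\operatorname{sgn}(j_1,\dots,j_k,l)$ is the sign of the list as a permutation of $1,\dots,c$, and is $0$ if the list is not a permutation. For $c=2$, $k=1$ this reads $\lambda(gy_1)=\Phi(gx_2)$ and $\lambda(gy_2)=-\Phi(gx_1)$.

*It vanishes on the ideal.* Each $\ell^0_i$ is homogeneous of degree $\epsilon_i$. So the part of degree $(1,\dots,1)$ of $(\ell^0_1,\dots,\ell^0_k)$ is spanned over $K$ by the elements $\ell^0_i\,g\prod_{q\ne i}y_{qj_q}$ with $g\in A$. On such an element, with $j$ in position $i$ of the list,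
$$\lambda\Bigl(\ell_i^0\,g\prod_{q\ne i}y_{qj_q}\Bigr)=\sum_{j,l}\operatorname{sgn}(j_1,\dots,j,\dots,j_k,l)\,\Phi(g\,x_jx_l).$$
The sign changes when $j$ and $l$ are exchanged and is $0$ for $j=l$, while $\Phi(gx_jx_l)$ is symmetric in $j,l$. So the terms cancel in pairs and the sum is $0$.

*It does not vanish on $s_0$.* In the sum for $\lambda(s_0)$ the list is $(1,\dots,k,l)$, which is a permutation only for $l=c$. Hence $\lambda(s_0)=\Phi(\xi_cx_c)=\Phi(X)=1$.

So $s_0\notin(\ell^0_1,\dots,\ell^0_k)A[y]$, and therefore $s\notin I$.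

**Step 7: the count.** By (S), $\mathrm{pd}(R/I)$ is the number of variables, $4c-2+c(c-1)(r+1)$. $\blacksquare$

## No quadratic bound in $n$, for any fixed excess $d\ge1$ and $\operatorname{char}K\ne2$

**Excess one.** In Theorem 2 take $c\ge3$ and $r=2c$, which is allowed since $2c\le c(c-1)$. Then $n=h+1$, $h=6c-2$ and
$$\mathrm{pd}(R/I)=4c-2+c(c-1)(2c+1)>2c^2(c-1)\sim\frac{h^3}{108}.$$
For $c=3$, for instance, $h=16$, $n=17$ and $\mathrm{pd}(R/I)=10+6\cdot7=52$, while $h(n-h+1)=32$. Since $n=6c-1$ is linear in $c$ and $2c^2(c-1)$ is cubic, no bound on $\mathrm{pd}(R/I)$ that is quadratic in $n$ holds in characteristic $\ne 2$, even for almost complete intersections, that is, for $n=h+1$.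

**Any fixed excess $d\ge 1$.** Add to these ideals, in new variables, the ideal
$$I''=(u^2,\ uv_1,\dots,uv_{d-1})\subset R''=K[u,v_1,\dots,v_{d-1}].$$
It has $d$ generators and height $1$, since its radical is $(u)$. The element $u\notin I''$ is killed modulo $I''$ by $u,v_1,\dots,v_{d-1}$, so $\mathrm{pd}(R''/I'')=d$ by (S).

Number of generators, height and projective dimension all add for ideals in disjoint sets of variables. For the generators one takes the union of the lists. For the other two, the quotient by the sum is $R/I\otimes_KR''/I''$. Dimensions of finitely generated $K$-algebras add under $\otimes_K$, so heights add. If $F$ and $F''$ are the minimal graded free resolutions of the two factors, then $F\otimes_KF''$ consists of free modules over $R\otimes_KR''$. By the Künneth formula over a field, it resolves $R/I\otimes_KR''/I''$. It is minimal, since the entries of its differentials lie in the ideal generated by all variables. Its length is the sum of the two lengths.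

So the sum has $n=(6c-1)+d$ generators, height $6c-1$, excess $d$, and projective dimension greater than $2c^2(c-1)+d$. For each fixed $d=n-h\ge1$ and $\operatorname{char}K\neq 2$, no bound quadratic in $n$ holds. We do not claim that these growth rates are optimal.
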